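# Hölder continuity for $-\operatorname{div}[(I+\mathbf m\otimes\mathbf m)\nabla p]=S$ with $\mathbf m$ of bounded mean oscillation

## 1. BMO fields give Hölder continuous solutions

Throughout, $\Omega\subset\mathbb R^2$, $I$ is the $2\times 2$ identity matrix, $\mathbf m=(m_1,m_2)$ is a vector field on $\Omega$, and $(\mathbf m\otimes\mathbf m)\nabla p=(\mathbf m\cdot\nabla p)\,\mathbf m$. The problem is
$$-\operatorname{div}\left[(I+\mathbf m\otimes\mathbf m)\nabla p\right]=S\ \text{ in }\Omega,\qquad p=0\ \text{ on }\partial\Omega. \tag{1}$$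
The hypotheses are:

- (H1) $\Omega$ is a bounded domain in $\mathbb R^2$ with Lipschitz boundary;
- (H2) $S\in L^q(\Omega)$ for some $q>1$;
- (H3) $\mathbf m\in (L^4(\Omega))^2$;
- (H4) $\mathbf m\in(\mathrm{BMO}(\Omega))^2$.

We write $f_B=\frac1{|B|}\int_B f\,dx$, and
$$[\mathbf m]_*=\sup_{B\subset\Omega}\frac1{|B|}\int_B|\mathbf m-\mathbf m_B|\,dx\quad(\text{Euclidean norm; }B\text{ ranges over balls contained in }\Omega),\qquad \sigma=1-\frac1q\in(0,1].$$

**Theorem 1.** Under (H1)–(H4), the weak solution $p$ of (1) belongs to $C^{0,\alpha}_{loc}(\Omega)$ with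
$$\alpha=\min\Big\{\frac{c}{1+[\mathbf m]_*},\ 1-\frac1q\Big\},$$
where $c>0$ is an absolute constant.

Two complements will be proved after it; the proof of Theorem 1 does not use them.

**Theorem 2.** Under (H1)–(H4), $p\in C^{0,\alpha}(\overline\Omega)$ for some $\alpha=\alpha(\Omega,[\mathbf m]_*,q)>0$.

**Theorem 3.** (i) The order $1/(1+[\mathbf m]_*)$ in Theorem 1 is optimal. For $\Omega=B_1(0)$ and $\mathbf m=\kappa x/|x|$, $\kappa>0$ (so that $[\mathbf m]_*\le2\kappa$), there is $S\in C_c^\infty(B_1)$ for which $p$ is not Hölder continuous near $0$ with any exponent larger than $(1+\kappa^2)^{-1/2}$.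

(ii) Let $\varphi:(0,1]\to[1,\infty)$ be any function with $\varphi(r)\to\infty$ as $r\to0^+$. There are $\mathbf m\in\bigcap_{s<\infty}L^s(B_1)^2$ and $S\in C_c^\infty(B_1)$ with $\frac1{|B|}\int_B|\mathbf m-\mathbf m_B|\,dx\le C\varphi(r)$ for all balls $B\subset B_1$ of radius $r$, such that $p$ is not Hölder continuous near $0$ with any exponent.

The problem comes from Xiangsheng Xu, "Modulus of continuity of weak solutions to a class of singular elliptic equations", arXiv:2211.14510 (2022). The conjecture was that under (H1)–(H4) the weak solution is Hölder continuous: after modification on a null set, for each compact $K\subset\Omega$ there are $c>0$ and $\alpha\in(0,1]$ with $|p(x)-p(z)|\le c|x-z|^\alpha$ on $K$. Theorem 1 says that this is true.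

Let us unpack the words.

**Definition (weak solution).** $p$ is a weak solution of (1) if (D1) $p\in W^{1,2}_0(\Omega)$ and $\mathbf m\cdot\nabla p\in L^2(\Omega)$, and (D2) for each $\zeta\in W_0^{1,2}(\Omega)$ with $\mathbf m\cdot\nabla\zeta\in L^2(\Omega)$,
$$\int_\Omega\left[\nabla p\cdot\nabla\zeta+(\mathbf m\cdot\nabla p)(\mathbf m\cdot\nabla\zeta)\right]dx=\int_\Omega S\zeta\,dx. \tag{2}$$
We call such $\zeta$ admissible. The right side makes sense because, by the Moser–Trudinger inequality, $\int_\Omega e^{c_0|\zeta|^2}dx<\infty$ for some $c_0>0$. We always write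
$$e_p=|\nabla p|^2+(\mathbf m\cdot\nabla p)^2$$
for the energy density; (D1) says $\int_\Omega e_p<\infty$. For example, if $\zeta$ is Lipschitz with compact support in $\Omega$, then $\zeta$ is admissible, since $|\mathbf m\cdot\nabla\zeta|\le\|\nabla\zeta\|_\infty|\mathbf m|$ and $\mathbf m\in L^4\subset L^2$.

**Definition (BMO).** $f\in L^1(\Omega)$ is in $\mathrm{BMO}(\Omega)$ if the mean oscillations $\frac1{|B|}\int_B|f-f_B|$ are bounded uniformly over balls $B\subset\Omega$. Bounded functions are in BMO. The standard unbounded example is $f(x)=\ln\frac1{|x|}$. Indeed, take $B=B_r(y)$. If $|y|\ge2r$, then $|x|\ge r$ on $B$, so $|\nabla f|\le1/r$ there and $f$ oscillates by at most $2$. If $|y|<2r$, then $B\subset B_{3r}(0)$ and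
$$\frac1{|B|}\int_B\big|f-\ln\tfrac1r\big|\,dx\le\frac1{\pi r^2}\int_{B_{3r}(0)}\Big|\ln\frac{|x|}r\Big|dx=\frac1\pi\int_{B_3(0)}|\ln|u||\,du<\infty ,$$
independently of $r$; replacing $\ln\frac1r$ by $f_B$ costs at most a factor $2$.

So $\mathbf m=\ln\frac1{|x|}\,(1,0)$ satisfies (H3) and (H4) on a bounded domain, while $I+\mathbf m\otimes\mathbf m$ has the eigenvalues $1$ and $1+|\mathbf m|^2$ and is not uniformly elliptic. By contrast, $\mathbf m=\ln\frac1{|x|}\,\frac x{|x|}$ is not in BMO near $0$: on $B_r(0)$ with $r<1$ its mean is $0$ by symmetry, so its mean oscillation is $\frac2{r^2}\int_0^r\varrho\ln\frac1\varrho\,d\varrho=\ln\frac1r+\frac12$. A BMO field may be large, but where it is large it must be nearly constant relative to its size, in direction too. This is what the proof will use.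

**Facts used as known** (under (H1)–(H3)). With $\operatorname{osc}_Bp=\operatorname{ess\,sup}_Bp-\operatorname{ess\,inf}_Bp$:

- (a) there is a unique weak solution $p$;
- (b) $\|p\|_{L^\infty(\Omega)}\le c(\Omega)\|S\|_{L^q(\Omega)}$;
- (c) for each $y\in\Omega$, $\ell>0$ and $R\in(0,\min\{1,\operatorname{dist}(y,\partial\Omega)\})$ there is $c>0$ with $\operatorname{osc}_{B_r(y)}p\le c\,(\ln\frac Rr)^{-\ell}+c\,r^{2(q-1)/q}$ for all $r\in(0,R]$.

Fact (c) is a modulus of continuity that is better than every power of the logarithm, but worse than Hölder. We use it only to choose a continuous representative. It gives $\operatorname{osc}_{B_r(y)}p\to0$ as $r\to0$ for each $y\in\Omega$. Put $\tilde p(y)=\lim_{r\to0}\operatorname{ess\,sup}_{B_r(y)}p$. If $z\in B_r(y)$, then small balls about $z$ lie in $B_r(y)$, so $\tilde p(z)$ and $\tilde p(y)$ both lie in $[\operatorname{ess\,inf}_{B_r(y)}p,\operatorname{ess\,sup}_{B_r(y)}p]$. Hence $|\tilde p(z)-\tilde p(y)|\le\operatorname{osc}_{B_r(y)}p$,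 and $\tilde p$ is continuous. At a Lebesgue point $y$ of $p$ the averages of $p$ over $B_r(y)$ lie in the same interval, so $\tilde p=p$ a.e. From now on $p$ is this continuous function on $\Omega$. By (b) it is bounded.

**Textbook facts.** We shall use:

- John–Nirenberg: if $f\in L^1(Q)$ on a square $Q$ has mean oscillation at most $A$ over every parallel subsquare, then $\frac1{|Q|}\int_Q|f-f_Q|^2\le CA^2$.
- The ACL property: a $W^{1,2}$ function of two variables has a representative that is locally absolutely continuous on almost every line parallel to each axis, its classical partial derivatives equal the weak ones a.e., and conversely an $L^2$ function with this line property and partial derivatives in $L^2$ is in $W^{1,2}$. If the function is continuous, it is itself such a representative.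
- The Sobolev inequalities $\|\zeta\|_{2t/(2-t)}\le C_t\|\nabla\zeta\|_t$, $1\le t<2$, for compactly supported Sobolev functions on $\mathbb R^2$.
- Grönwall's inequality.

**Conventions.** $C$ denotes absolute constants and $C_q$ constants depending only on $q$; both may change from line to line. $\|S\|_q=\|S\|_{L^q(\Omega)}$. $M$ is a fixed number with $M\ge1+[\mathbf m]_*$; for Theorem 1, $M=1+[\mathbf m]_*$.

## 2. Constant and radial fields by hand

*Constant field.* Let $\mathbf m=\kappa(1,0)$ and $\Lambda=\sqrt{1+\kappa^2}$. The operator is $\Lambda^2\partial_1^2+\partial_2^2$. Write $p(x)=P(x_1/\Lambda,x_2)$. Then $\Delta P=-S(\Lambda y_1,y_2)$, and $e_p=\Lambda^2p_{x_1}^2+p_{x_2}^2=|\nabla P|^2$. Where $S=0$, $|\nabla P|^2$ is subharmonic, so on the squares $(-\rho,\rho)^2=:Q_{(\rho)}$ we have, for $\theta\le1/\sqrt2$,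
$$\int_{Q_{(\theta\rho)}}|\nabla P|^2\le\int_{B_{\sqrt2\theta\rho}}|\nabla P|^2\le2\theta^2\int_{B_\rho}|\nabla P|^2\le2\theta^2\int_{Q_{(\rho)}}|\nabla P|^2 .$$
In the $x$-plane the squares are the rectangles $|x_1|<\Lambda\rho$, $|x_2|<\rho$, long in the direction of $\mathbf m$. On them the energy decays at a rate that does not see $\kappa$ at all.

*Radial fields.* Let $s=\ln\frac1{|x|}$, let $\vartheta$ be the polar angle, $\mathbf m=k(s)\frac x{|x|}$ and $K=1+k^2$. Then $I+\mathbf m\otimes\mathbf m$ has the eigenvalue $K$ radially and $1$ tangentially. With $r=|x|$ and $r\partial_r=-\partial_s$, the formula $\frac1r\partial_r(rKu_r)+\frac1{r^2}u_{\vartheta\vartheta}$ and $dx=r^2\,ds\,d\vartheta$ become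
$$\operatorname{div}[(I+\mathbf m\otimes\mathbf m)\nabla u]=\frac{(Ku_s)_s+u_{\vartheta\vartheta}}{|x|^2},\qquad \big(|\nabla u|^2+(\mathbf m\cdot\nabla u)^2\big)dx=\big(Ku_s^2+u_\vartheta^2\big)ds\,d\vartheta. \tag{3}$$
For constant $k=\kappa$ the function $u=|x|^\beta\cos\vartheta=e^{-\beta s}\cos\vartheta$ solves the homogeneous equation off $0$ exactly when $(1+\kappa^2)\beta^2=1$. So $\beta=(1+\kappa^2)^{-1/2}$: here the direction of $\mathbf m$ turns at every scale, $[\mathbf m]_*\le2\kappa$, and the Hölder exponent really drops like $1/\kappa$. Comparing the two cases, the size of $\mathbf m$ is harmless, and its oscillation costs exponent. Theorem 1 says that this is so in general.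

## 3. Energy decay on discs gives only a power of the logarithm

In two dimensions the natural attempt is to prove decay of $E(r)=\int_{B_r}e_p$ by a differential inequality. Let $0\in\Omega$, $\overline{B_R(0)}\subset\Omega$ with $R<1$, $S=0$ on $B_R(0)$, and $|\mathbf m(x)|\le L\ln\frac1{|x|}$ there, as for $L\ln\frac1{|x|}(1,0)$. Put $\Lambda(r)=1+L\ln\frac1r$, so that $(1+|\mathbf m|^2)^{1/2}\le\Lambda(r)$ on $\partial B_r$.

Let $p_*$ be a value of $p$ on $\partial B_r$, and let $\phi=1$ on $B_r$, $\phi=0$ off $B_{r+h}$, linear in $|x|$ between. Test (2) with $(p-p_*)\phi$. Since $|\nabla\phi|^2+(\mathbf m\cdot\nabla\phi)^2\le h^{-2}(1+|\mathbf m|^2)$ on the annulus,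
$$E(r)\le\frac1h\int_{B_{r+h}\setminus B_r}|p-p_*|\,e_p^{1/2}(1+|\mathbf m|^2)^{1/2}dx .$$
Let $h\to0$. As $p$ is continuous, for a.e. $r$
$$E(r)\le\operatorname*{osc}_{\partial B_r}p\;\Lambda(r)\int_{\partial B_r}e_p^{1/2}d\mathcal H^1,\qquad \operatorname*{osc}_{\partial B_r}p\le\int_{\partial B_r}|\nabla p|\,d\mathcal H^1\le\int_{\partial B_r}e_p^{1/2}d\mathcal H^1\le\big(2\pi rE'(r)\big)^{1/2},$$
and therefore
$$E(r)\le2\pi r\,\Lambda(r)\,E'(r). \tag{4}$$
If $\mathbf m$ were bounded, $\Lambda$ could be taken constant, and integrating (4) would give $E(r)\le C r^{1/(2\pi\Lambda)}$: a power. But with $\Lambda(r)=1+L\ln\frac1r$,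
$$\int_r^R\frac{dt}{t\,\Lambda(t)}=\frac1L\ln\frac{1+L\ln\frac1r}{1+L\ln\frac1R},\qquad\text{so}\qquad E(r)\le E(R)\Big(\frac{1+L\ln\frac1R}{1+L\ln\frac1r}\Big)^{1/(2\pi L)} .$$
That is a power of $1/\ln\frac1r$, and no choice of constants turns it into a power of $r$. The loss occurs at one place: the isotropic cutoff has $|\mathbf m\cdot\nabla\phi|\sim|\mathbf m|/h$, so the size of $\mathbf m$ enters. For constant $\mathbf m$ the rectangles of Section 2 do not pay this price, since a cutoff adapted to them has derivative smaller by the factor $\Lambda$ in the direction of $\mathbf m$.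

## 4. Flow lines of a mollified field, run for a time $\rho/M$

The rectangles must bend with $\mathbf m$. Mollify $\mathbf m$ at scale $\rho$. Bounded mean oscillation gives $|\nabla\mathbf m_\rho|\lesssim M/\rho$, however large $\mathbf m_\rho$ is. Over a time $\tau$ the flow of $\mathbf m_\rho$ distorts distances by at most $\exp(CM\tau/\rho)$. So for $\tau\le\delta\rho/M$ the flow is a harmless change of variables, and in that time a flow line travels a length about $\delta\rho|\mathbf m_\rho|/M$, which may be far larger than $\rho$. A tube of width $\delta\rho$ made of such flow lines is the curved version of the long rectangle. In flow coordinates with time normalized to $[-1,1]$, the derivative $\mathbf m_\rho\cdot\nabla$ becomes $\frac{M}{\delta\rho}\partial_t$, and the size of $\mathbf m_\rho$ has disappeared.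

Three things must be settled. The field $\mathbf m_\rho$ may vanish: we add the constant vector $M\mathbf e$, with $\mathbf e$ the direction of $\mathbf m_\rho$ at the center. The field $\mathbf m$ is not $\mathbf m_\rho$: the remainder is of size $M$ in the mean square sense, and is carried as a weight $w$ with bounded integral. Tubes of successive scales follow different fields: these differ by $\lesssim M(1+\ln\frac1\theta)$ for a scale ratio $\theta$, and this is small enough to make the tubes nested.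

Fix once and for all $0\le\eta\in C_c^\infty(B_1(0))$ with $\int\eta=1$; set $\eta_\rho=\rho^{-2}\eta(\cdot/\rho)$ and $\mathbf m_\rho=\eta_\rho*\mathbf m$.

**Lemma 1.** There is an absolute $C_0\ge1$ such that, with $C_1=\|\eta\|_{L^{4/3}}\|\mathbf m\|_{L^4(\Omega)}$:

1. $|\nabla\mathbf m_\rho(x)|\le C_0M/\rho$ if $B_\rho(x)\subset\Omega$;
2. $\int_{B_\rho(x)}|\mathbf m-\mathbf m_\rho|^2\,dy\le C_0M^2\rho^2$ if $B_{4\rho}(x)\subset\Omega$;
3. $|\mathbf m_{\rho'}(x)-\mathbf m_\rho(x)|\le C_0M\big(1+\ln\frac\rho{\rho'}\big)$ if $0<\rho'\le\rho$ and $B_\rho(x)\subset\Omega$;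
4. $|\mathbf m_\rho(x)|\le C_1\rho^{-1/2}$ if $B_\rho(x)\subset\Omega$.

*Proof.* (1) As $\int\nabla\eta_\rho=0$, we may subtract a constant (Frobenius norm on the left):
$$|\nabla\mathbf m_\rho(x)|\le\int|\nabla\eta_\rho(x-y)|\,|\mathbf m(y)-\mathbf m_{B_\rho(x)}|\,dy\le\rho^{-3}\|\nabla\eta\|_\infty\,\pi\rho^2M=\pi\|\nabla\eta\|_\infty\frac M\rho .$$

(2) John–Nirenberg needs squares, while (H4) is about balls. Let $Q$ be the axis-parallel square with center $x$ and side $2\rho$, and $Q'\subset Q$ a parallel subsquare. The ball $B'$ circumscribed to $Q'$ has its center within $\sqrt2\rho$ of $x$ and radius at most $\sqrt2\rho$, so $B'\subset B_{4\rho}(x)\subset\Omega$; also $|B'|=\frac\pi2|Q'|$. Hence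
$$\frac1{|Q'|}\int_{Q'}|\mathbf m-\mathbf m_{Q'}|\le\frac2{|Q'|}\int_{Q'}|\mathbf m-\mathbf m_{B'}|\le2\frac{|B'|}{|Q'|}M=\pi M .$$
John–Nirenberg for each component gives $\frac1{|Q|}\int_Q|\mathbf m-\mathbf m_Q|^2\le CM^2$. Next, $|\mathbf m_\rho(x)-\mathbf m_Q|\le\int\eta_\rho(x-y)|\mathbf m(y)-\mathbf m_Q|\,dy\le\|\eta\|_\infty\rho^{-2}\cdot4\rho^2\cdot\pi M=CM$. Finally $|\mathbf m_\rho(y)-\mathbf m_\rho(x)|\le CM$ for $y\in B_\rho(x)$, by (1) on the segment $[x,y]$, all of whose points $z$ satisfy $B_\rho(z)\subset B_{2\rho}(x)\subset\Omega$. Add the three estimates on $B_\rho(x)\subset Q$.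

(3) We have $|\mathbf m_\rho(x)-\mathbf m_{B_\rho(x)}|\le\int\eta_\rho(x-y)|\mathbf m(y)-\mathbf m_{B_\rho(x)}|\,dy\le\pi\|\eta\|_\infty M$, and likewise for $\rho'$. For $r/2\le r'\le r\le\rho$, $|\mathbf m_{B_{r'}(x)}-\mathbf m_{B_r(x)}|\le\frac{|B_r|}{|B_{r'}|}M\le4M$. Telescope from $\rho$ to $\rho'$ in at most $1+\log_2\frac\rho{\rho'}$ such steps.

(4) Hölder's inequality with $\|\eta_\rho\|_{4/3}=\rho^{-2}\rho^{3/2}\|\eta\|_{4/3}=\rho^{-1/2}\|\eta\|_{4/3}$. $\square$

Part (4) is crude, and is used only to keep the tubes short enough to fit into $\Omega$ and to bound their area.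

## 5. A maximum principle with a source term

To pass from values of $p$ on a curve to values inside, we need a maximum principle whose constants do not involve $\mathbf m$. The term $(\mathbf m\cdot\nabla\zeta)^2$ has a good sign and can be dropped.

**Lemma 2.** Let $D$ be a nonempty open set with $\overline D\subset\Omega$. Then in $D$
$$\min_{\partial D}p-C_q\|S\|_q|D|^\sigma\le p\le\max_{\partial D}p+C_q\|S\|_q|D|^\sigma .$$

*Proof.* **Step 1: energy of the part above a level.** Let $l>\max_{\partial D}p$, $\zeta=(p-l)_+1_D$ and $A_l=D\cap\{p>l\}$. As $p$ is continuous, $\{p\ge l\}\cap\overline D$ is compact and misses $\partial D$, so it is a compact subset of $D$. If $\chi\in C_c^\infty(D)$ equals $1$ near it, then $\zeta=\chi(p-l)_+$. So $\zeta\in W_0^{1,2}(\Omega)$, $\nabla\zeta=1_{A_l}\nabla p$ and $\mathbf m\cdot\nabla\zeta=1_{A_l}\mathbf m\cdot\nabla p\in L^2$. Thus $\zeta$ is admissible and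
$$\int|\nabla\zeta|^2\le\int_{A_l}e_p=\int S\zeta .$$

**Step 2: from energy to measure.** This step bounds $\zeta$ in $L^1$ by a power of $|A_l|$ larger than one. For $1\le r<\infty$,
$$\|\zeta\|_r\le C_r|A_l|^{1/r}\|\nabla\zeta\|_2 .$$
For $r>2$ this is Sobolev with $t=\frac{2r}{r+2}$, for which $\frac{2t}{2-t}=r$, followed by Hölder, because $\frac1t-\frac12=\frac1r$. For $r\le2$ combine $\|\zeta\|_r\le|A_l|^{1/r-1/2}\|\zeta\|_2$ with $\|\zeta\|_2\le C\|\nabla\zeta\|_1\le C|A_l|^{1/2}\|\nabla\zeta\|_2$. With $r=q'=\frac q{q-1}$ (and $q'=1$ if $q=\infty$), Step 1 gives $\|\nabla\zeta\|_2^2\le\|S\|_q\|\zeta\|_{q'}\le C_q\|S\|_q|A_l|^\sigma\|\nabla\zeta\|_2$. So $\|\nabla\zeta\|_2\le C_q\|S\|_q|A_l|^\sigma$. With $r=1$, for $l'>l$,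
$$(l'-l)|A_{l'}|\le\|\zeta\|_1\le A|A_l|^\beta,\qquad A=C_q\|S\|_q,\quad\beta=1+\sigma>1 .$$

**Step 3: Stampacchia's iteration.** This step shows that the measure reaches zero at a finite level. Fix $l_0>\max_{\partial D}p$, put $\mu=A|A_{l_0}|^{\beta-1}2^{\beta/(\beta-1)}$ and $l_j=l_0+\mu(1-2^{-j})$. If $\mu=0$, then $|A_{l'}|=0$ for all $l'>l_0$. Otherwise, we claim $|A_{l_j}|\le2^{-j/(\beta-1)}|A_{l_0}|$. This holds for $j=0$, and inductively, since $l_{j+1}-l_j=\mu2^{-j-1}$,
$$|A_{l_{j+1}}|\le\frac{A2^{j+1}}\mu\,2^{-j\beta/(\beta-1)}|A_{l_0}|^\beta=2^{(j+1)(1-\beta/(\beta-1))}|A_{l_0}|=2^{-(j+1)/(\beta-1)}|A_{l_0}| .$$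
So $|A_{l_0+\mu}|=0$, and by continuity $p\le l_0+\mu\le l_0+C_q\|S\|_q|D|^\sigma$ in $D$. Let $l_0\downarrow\max_{\partial D}p$. Apply this to $-p$ (with $-S$) for the lower bound. $\square$

## 6. Tubes

Let $x_0\in\Omega$ and $d=\min\{1,\operatorname{dist}(x_0,\partial\Omega)\}$. Choose the absolute constant $\delta\in(0,\frac14]$ with
$$C_0\delta+(e^{C_0\delta}-1)(1+C_0\delta)\le\tfrac1{10},$$
and set $\rho_0=c_3d^2$, where $c_3=c_3(C_1)\in(0,\frac18]$ is so small that $2.1(\rho+C_1\rho^{1/2})\le\frac d4$ for $0<\rho\le\rho_0$. This is possible because $d\le1$: the left side is at most $2.1\,d\,(c_3+C_1c_3^{1/2})$. Then $\rho_0\le d/8$, and for $\rho\le\rho_0$ and $x\in B_{d/2}(x_0)$ we have $B_{4\rho}(x)\subset\Omega$, so all of Lemma 1 is available on $B_{d/2}(x_0)$.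

For $0<\rho\le\rho_0$ put $\mathbf e=\mathbf m_\rho(x_0)/|\mathbf m_\rho(x_0)|$ (any unit vector if $\mathbf m_\rho(x_0)=0$), $\nu\perp\mathbf e$ a unit vector, and
$$V=\mathbf m_\rho+M\mathbf e\ \text{ on }B_{d/2}(x_0),\qquad N=|V(x_0)|=|\mathbf m_\rho(x_0)|+M\ge M,\qquad a=\delta\rho,\qquad b=\mathbf m-V .$$
So $V(x_0)=N\mathbf e$. For $|s|\le1$ let $X(\cdot,s)$ solve
$$\partial_tX=\frac aM\,V(X),\qquad X(0,s)=x_0+as\,\nu,\qquad |t|\le1. \tag{5}$$
This is the flow of $V$ for times up to $a/M=\delta\rho/M$, started on a transversal segment.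

**Lemma 3.** $X$ is well defined and smooth on $[-1,1]^2$ with values in $B_{d/2}(x_0)$, and
$$\Big|X_t-\frac{aN}M\mathbf e\Big|\le\frac1{10}\frac{aN}M,\qquad|X_s-a\nu|\le\frac a{10}. \tag{6}$$
Moreover
$$|X(t,s)-X(t',s')|\ge\frac12\Big(\frac{aN}M|t-t'|+a|s-s'|\Big),\qquad \frac{a^2N}{2M}\le J:=|\det DX|\le\frac{2a^2N}M. \tag{7}$$

*Proof.* **Step 1: existence and the bound on $X_t$.** By Lemma 1(1), $|V(x_0+as\nu)-N\mathbf e|\le C_0\frac M\rho a=C_0\delta M\le C_0\delta N$; these points are in $B_{d/2}(x_0)$ since $a\le\rho/4$. While $X$ stays in $B_{d/2}(x_0)$,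
$$|\partial_t(V(X))|\le C_0\frac M\rho\cdot\frac aM|V(X)|=C_0\delta|V(X)| .$$
Grönwall gives $|V(X(t,s))-V(X(0,s))|\le(e^{C_0\delta}-1)|V(X(0,s))|\le(e^{C_0\delta}-1)(1+C_0\delta)N$. Adding, $|V(X(t,s))-N\mathbf e|\le N/10$ by the choice of $\delta$, which is the first bound in (6). Now use it to see that $X$ does not leave. Since $N\ge M\ge1$, $\delta\le1$, and by Lemma 1(4),
$$\frac{aN}M=\delta\rho\Big(1+\frac{|\mathbf m_\rho(x_0)|}M\Big)\le\rho+C_1\rho^{1/2},\qquad |X-x_0|\le a+1.1\frac{aN}M\le2.1\frac{aN}M\le2.1(\rho+C_1\rho^{1/2})\le\frac d4 .$$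
So $X$ never reaches $\partial B_{d/2}(x_0)$ and exists for $|t|\le1$. It is smooth because $V$ is.

**Step 2: the bound on $X_s$.** Here the size of $V$ does not enter, only its gradient: $\partial_tX_s=\frac aM\nabla V(X)X_s$ with $X_s(0,s)=a\nu$, and $\frac aM|\nabla V|\le C_0\delta$. Grönwall gives $|X_s-a\nu|\le(e^{C_0\delta}-1)a\le\frac a{10}$.

**Step 3: separation and Jacobian.** These make $X$ a coordinate system. Integrate $DX$ along the segment from $(t',s')$ to $(t,s)$, and write $T=\frac{aN}M|t-t'|$, $\Sigma=a|s-s'|$. By (6) the absolute values $\xi_{\mathbf e},\xi_\nu$ of the $\mathbf e$- and $\nu$-components of $X(t,s)-X(t',s')$ satisfy $\xi_{\mathbf e}\ge.9T-.1\Sigma$ and $\xi_\nu\ge.9\Sigma-.1T$. So $\xi_{\mathbf e}+\xi_\nu\ge.8(T+\Sigma)$, and the distance is at least $(\xi_{\mathbf e}+\xi_\nu)/\sqrt2\ge\frac12(T+\Sigma)$. By (6) again, $J/(\frac{a^2N}M)=|\det(\mathbf e+u,\nu+v)|$ with $|u|,|v|\le.1$, which lies in $[1-.21,1+.21]$. $\square$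

**Definition (tubes).** For $0<\lambda\le1$ let $Q_\lambda=(-\lambda,\lambda)^2$, $D_\lambda=X(Q_\lambda)$, and $T_\rho=T_\rho(x_0)=D_1$. For example, if $\mathbf m=\kappa(1,0)$ with $\kappa>0$ and $M=1$, then $V=(\kappa+1)(1,0)$ and $T_\rho(x_0)$ is the rectangle with center $x_0$ and half-sides $a(\kappa+1)$ and $a$; here $b=-(1,0)$. These are the rectangles of Section 2 up to a bounded factor in the length, since $\sqrt{1+\kappa^2}\le\kappa+1\le\sqrt2\sqrt{1+\kappa^2}$.

By (7), $X$ is injective on $[-1,1]^2$ with $DX$ invertible. So $D_\lambda$ is open, $X:Q_1\to D_1$ is a bi-Lipschitz diffeomorphism, $\overline{D_\lambda}=X(\overline{Q_\lambda})\subset\Omega$, and $\partial D_\lambda=X(\partial Q_\lambda)$ is a null set. Moreover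
$$B_{a\lambda/2}(x_0)\subset D_\lambda,\qquad |T_\rho|\le\frac{8a^2N}M\le8(1+C_1)\rho^{3/2},\qquad|DX^{-1}|\le\frac2a. \tag{8}$$
First: by (7) and $N\ge M$, $|X-x_0|\ge\frac{a\lambda}2$ on $\partial Q_\lambda$, so the connected set $B_{a\lambda/2}(x_0)$, which contains $x_0\in D_\lambda$, does not meet $\partial D_\lambda$. Second: $|T_\rho|\le4\cdot\frac{2a^2N}M$, with $a\le\rho$ and $\frac{aN}M\le\rho+C_1\rho^{1/2}\le(1+C_1)\rho^{1/2}$, as $\rho\le1$. Third: (7) with $N\ge M$ gives $|X(\xi)-X(\xi')|\ge\frac a2|\xi-\xi'|$.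

The next lemma says that in the coordinates $(t,s)$ the operator has coefficients controlled by a weight $w$ whose integral is bounded by an absolute constant.

**Lemma 4.** Let $w(t,s)=1+|b(X(t,s))|^2/M^2$. Then:

1. $\int_{Q_1}w\,dt\,ds\le C_2$ with $C_2$ absolute;
2. $P=p\circ X$ satisfies $|\nabla P|^2\le3a^2\,w\,e_p(X)$ a.e. in $Q_1$;
3. if $\Phi$ is Lipschitz on $Q_1$ and $\phi=\Phi\circ X^{-1}$, then at $X(t,s)$, for a.e. $(t,s)$, $|\nabla\phi|^2+(\mathbf m\cdot\nabla\phi)^2\le8\frac{M^2}{a^2}\,w\,|\nabla\Phi|^2$.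

*Proof.* (1) A long tube is covered by about $N/M$ balls of radius $\rho$, and in each the mean square oscillation is controlled. Divide $[-1,1]$ into $\lceil N/M\rceil\le2N/M$ equal intervals with centers $t_i$; their half-lengths are at most $M/N$. By (6), for $t$ in the $i$-th interval and $|s|\le1$, $|X(t,s)-X(t_i,0)|\le1.1\frac{aN}M\cdot\frac MN+1.1a=2.2\,\delta\rho<\rho$. So $T_\rho$ is covered by at most $2N/M$ balls $B_\rho(X(t_i,0))$, with centers in $B_{d/2}(x_0)$, and Lemma 1(2) gives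
$$\int_{T_\rho}|\mathbf m-\mathbf m_\rho|^2dx\le\frac{2N}M\,C_0M^2\rho^2 .$$
Since $b=\mathbf m-\mathbf m_\rho-M\mathbf e$, $|b|^2\le2|\mathbf m-\mathbf m_\rho|^2+2M^2$. Changing variables with $J\ge\frac{a^2N}{2M}$ and using (8),
$$\int_{Q_1}w\le4+\frac1{M^2}\cdot\frac{2M}{a^2N}\int_{T_\rho}|b|^2dx\le4+\frac2{Ma^2N}\Big(4C_0NM\rho^2+2M^2\frac{8a^2N}M\Big)=4+\frac{8C_0}{\delta^2}+32 .$$
The number of balls, proportional to $N$, is exactly compensated by the Jacobian.

(2) $|P_s|=|X_s\cdot\nabla p|\le1.1a|\nabla p|$. Next, $P_t=\frac aMV\cdot\nabla p=\frac aM(\mathbf m-b)\cdot\nabla p$, so $|P_t|\le\frac aM(1+|b|^2)^{1/2}e_p^{1/2}$ by Cauchy–Schwarz. As $M\ge1$,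
$$|\nabla P|^2\le\frac{a^2}{M^2}\big(1.21M^2+1+|b|^2\big)e_p\le\frac{a^2}{M^2}\big(2.21M^2+|b|^2\big)e_p\le3a^2we_p .$$

(3) By (8), $|\nabla\phi|\le\frac2a|\nabla\Phi|$. Since $V=\frac MaX_t$, $V\cdot\nabla\phi=\frac Ma\Phi_t$. With $\mathbf m=V+b$ the left side is at most
$$a^{-2}|\nabla\Phi|^2\big[4+(M+2|b|)^2\big]\le a^{-2}|\nabla\Phi|^2\big(4+2M^2+8|b|^2\big)\le8\frac{M^2}{a^2}w|\nabla\Phi|^2.\qquad\square$$

## 7. Nesting of tubes at scales $\rho$ and $\theta\rho$

To iterate a decay estimate, the tube at the smaller scale must lie inside half of the tube at the larger scale, although the two follow different fields.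

**Lemma 5.** There is an absolute $\theta\in(0,\frac1{16})$ such that $T_{\theta\rho}(x_0)\subset D_{1/2}$, where $D_{1/2}$ is built at scale $\rho$, for all $\rho\le\rho_0$.

*Proof.* Denote objects at scale $\rho'=\theta\rho$ by primes; so $a'=\theta a$. By Lemma 1(3), on $B_{d/2}(x_0)$,
$$|V'-V|\le|\mathbf m_{\rho'}-\mathbf m_\rho|+M|\mathbf e'-\mathbf e|\le C_0M\Big(1+\ln\frac1\theta\Big)+2M\le C_4M\Big(1+\ln\frac1\theta\Big).$$
The starting points satisfy $|X'(0,s)-x_0|\le\theta a<\frac a{16}$, so they lie in $D_{1/8}$ by (8). As long as $X'(t,s)\in T_\rho$, put $\xi(t)=X^{-1}(X'(t,s))$. Since $DX^{-1}V=\frac Ma(1,0)$,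
$$\dot\xi=\frac{a'}MDX^{-1}\big[V+(V'-V)\big]=\theta(1,0)+\frac{\theta a}MDX^{-1}(V'-V),\qquad|\dot\xi|\le\theta+2\theta C_4\Big(1+\ln\frac1\theta\Big)\le\frac18$$
if $\theta$ is a small absolute constant, by $|DX^{-1}|\le2/a$. As $\xi(0)\in Q_{1/8}$, $\xi(t)$ remains in $\overline{Q_{1/4}}$ for $|t|\le1$. So $X'(\cdot,s)$ stays in the compact subset $X(\overline{Q_{1/4}})$ of the open set $T_\rho$, the representation by $\xi$ persists for all $|t|\le1$, and $T_{\theta\rho}(x_0)\subset X(\overline{Q_{1/4}})\subset D_{1/2}$. $\square$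

## 8. Geometric energy decay over one tube

We now repeat the argument of Section 3 with $D_\lambda$ in place of $B_r$. Fix $\rho\le\rho_0$ and put, for $\lambda\in(0,1]$,
$$E(\lambda)=\int_{D_\lambda}e_p\,dx,\quad H=\|S\|_q|T_\rho|^\sigma,\quad W(\lambda)=\int_{\partial Q_\lambda}w\,d\mathcal H^1,\quad I(\lambda)=\int_{\partial Q_\lambda}w^{1/2}e_p(X)^{1/2}d\mathcal H^1 .$$
Write $|(t,s)|_\infty=\max\{|t|,|s|\}$. Fubini in each of the four triangles cut out of $Q_1$ by the diagonals gives $\int_{Q_\lambda}g=\int_0^\lambda\int_{\partial Q_r}g\,d\mathcal H^1dr$. So $E$ (with $E(0)=0$) is absolutely continuous on $[0,1]$, $E'(\lambda)=\int_{\partial Q_\lambda}e_p(X)J\,d\mathcal H^1$ a.e., and $\int_0^1W\,d\lambda\le C_2$. By Cauchy–Schwarz and the lower bound for $J$,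
$$I^2\le W\int_{\partial Q_\lambda}e_p(X)\,d\mathcal H^1\le\frac{2M}{a^2N}\,W\,E'\quad\text{a.e.} \tag{9}$$
In particular $I$ is bounded by a constant times $W+E'$, so $I\in L^1(0,1)$. Next, $P=p\circ X$ is continuous on $[-1,1]^2$ and belongs to $W^{1,2}(Q_1)$. By the ACL property, for a.e. $\lambda$ it is absolutely continuous on the four sides of $\partial Q_\lambda$ with tangential derivative at most $|\nabla P|$, and Lemma 4(2) gives
$$\operatorname*{osc}_{\partial D_\lambda}p\le\int_{\partial Q_\lambda}|\nabla P|\,d\mathcal H^1\le\sqrt3\,a\,I(\lambda)\quad\text{for a.e. }\lambda\in(0,1). \tag{10}$$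

**Lemma 6.** For a.e. $\lambda\in(0,1)$,
$$E(\lambda)\le C_3M\,W(\lambda)\,E'(\lambda)+C_qH^2\qquad\text{with }C_3\text{ absolute}. \tag{11}$$
Consequently
$$E(\tfrac12)\le\gamma E(1)+C_qH^2,\qquad\gamma=e^{-c_1/M},\quad c_1=\frac1{4C_2C_3}. \tag{12}$$

*Proof.* **Step 1: testing the equation.** This bounds $E(\lambda)$ by quantities on a thin annulus. Let $\lambda$ be a Lebesgue point of $I$ at which (9) and (10) hold, and $p_*$ a value of $P$ on $\partial Q_\lambda$. For $0<h<1-\lambda$ let $\Phi=1$ on $Q_\lambda$, $\Phi=0$ off $Q_{\lambda+h}$, linear in $|(t,s)|_\infty$ between, and $\phi=\Phi\circ X^{-1}$ extended by $0$; it is Lipschitz with compact support in $T_\rho$. Then $\zeta=(p-p_*)\phi$ is admissible: $p$ is bounded and $\mathbf m\in L^4\subset L^2$, so $\nabla\zeta=\phi\nabla p+(p-p_*)\nabla\phi$ and $\mathbf m\cdot\nabla\zeta=\phi\,\mathbf m\cdot\nabla p+(p-p_*)\,\mathbf m\cdot\nabla\phi$ are in $L^2$. From (2),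
$$\int\phi e_p=-\int(p-p_*)\big[\nabla p\cdot\nabla\phi+(\mathbf m\cdot\nabla p)(\mathbf m\cdot\nabla\phi)\big]dx+\int S(p-p_*)\phi\,dx .$$
By Cauchy–Schwarz and Lemma 4(3) the bracket is at most $e_p^{1/2}\,\sqrt8\,\frac Maw^{1/2}h^{-1}$ in modulus, and it vanishes off the annulus. Changing variables with $J\le2a^2N/M$, and $2\sqrt8\le6$,
$$E(\lambda)\le6aN\,\frac1h\int_\lambda^{\lambda+h}\int_{\partial Q_r}|P-p_*|\,w^{1/2}e_p(X)^{1/2}d\mathcal H^1dr+\int_{D_{\lambda+h}}|S|\,|p-p_*|\,dx .$$

**Step 2: the limit $h\to0$.** By uniform continuity of $P$, $|P-p_*|\le\operatorname{osc}_{\partial Q_\lambda}P+o(1)$ on the annulus, and $\frac1h\int_\lambda^{\lambda+h}I\,dr\to I(\lambda)$. As $\partial D_\lambda$ is null,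
$$E(\lambda)\le6aN\operatorname*{osc}_{\partial D_\lambda}p\;I(\lambda)+\|S\|_q|D_\lambda|^\sigma\sup_{D_\lambda}|p-p_*| .$$

**Step 3: closing the inequality.** We express everything through $WE'$. By Lemma 2, $\sup_{D_\lambda}|p-p_*|\le\operatorname{osc}_{\partial D_\lambda}p+C_qH$. By (10) and (9) the first term is at most $6\sqrt3\,a^2NI^2\le12\sqrt3\,MWE'$. The second is at most
$$H(\sqrt3\,aI+C_qH)\le\tfrac32a^2I^2+C_qH^2\le3\tfrac MNWE'+C_qH^2\le3MWE'+C_qH^2 ,$$
since $N\ge M\ge1$. This is (11).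

**Step 4: integration.** Let $F=C_qH^2$ and $y=E-F$. If $y(\frac12)\le0$, then (12) is clear. Otherwise $y\ge y(\frac12)>0$ on $[\frac12,1]$, because $E$ is nondecreasing; $\ln y$ is absolutely continuous there, and $(\ln y)'=E'/y\ge(C_3MW)^{-1}$ a.e. By Cauchy–Schwarz
$$\int_{1/2}^1\frac{d\lambda}{W}\ge\frac14\Big(\int_{1/2}^1W\,d\lambda\Big)^{-1}\ge\frac1{4C_2}.$$
So $y(\frac12)\le\gamma y(1)$, which gives (12). $\square$

Compare with (4): the factor $\Lambda(r)$ there, which grew with the size of $\mathbf m$, is now $M$. The number $N$ canceled between $6aN$ and (9).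

## 9. From nested tubes to the Hölder estimate

*Proof of Theorem 1.* **Step 1: iteration of the energy decay.** Let $\rho_j=\theta^j\rho_0$ and $E_j=\int_{T_{\rho_j}(x_0)}e_p\,dx$. By Lemma 5, $E_{j+1}$ is at most the energy in $D_{1/2}$ at scale $\rho_j$. By (12) at scale $\rho_j$ and (8), with $\rho_0\le1$,
$$E_{j+1}\le\gamma E_j+F_j,\qquad F_j\le C_q\|S\|_q^2\big(8(1+C_1)\big)^{2\sigma}\theta^{3\sigma j}=:A\,\theta^{3\sigma j}.$$
Put $\Gamma=\max\{\gamma,\theta^{2\sigma}\}$, so that $\theta^{3\sigma}/\Gamma\le\theta^\sigma$. Then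
$$E_j\le\Gamma^jE_0+\Gamma^{j-1}\sum_{i<j}A\,\Gamma^{-i}\theta^{3\sigma i}\le\Gamma^j\Big(E_0+\frac A{\Gamma(1-\theta^\sigma)}\Big).$$
Here $E_0\le\int_\Omega e_p<\infty$, and $\Gamma^j=\theta^{2\alpha j}$ with $\alpha=\min\{\frac cM,\sigma\}$, $c=\frac{c_1}{2\ln(1/\theta)}$, an absolute constant.

**Step 2: from energy to oscillation.** At each scale we look for one good curve $\partial D_\lambda$. By (9) and $M\le N$, $aI\le(2WE')^{1/2}$, so $\int_{1/2}^1aI\,d\lambda\le(2C_2E(1))^{1/2}$. Hence at scale $\rho_j$ there is $\lambda\in(\frac12,1)$ for which (10) holds and $aI(\lambda)\le CE_j^{1/2}$, so $\operatorname{osc}_{\partial D_\lambda}p\le CE_j^{1/2}$. By (8), $B_{\delta\rho_j/4}(x_0)\subset D_{1/2}\subset D_\lambda$. So Lemma 2 gives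
$$\operatorname*{osc}_{B_{\delta\rho_j/4}(x_0)}p\le CE_j^{1/2}+C_q\|S\|_q|T_{\rho_j}|^\sigma\le C_*\theta^{\alpha j},\qquad j\ge0, \tag{13}$$
where we used $|T_{\rho_j}|^\sigma\le(8(1+C_1))^\sigma\theta^{\frac32\sigma j}$ and $\alpha\le\sigma$. The constant $C_*$ depends only on $\int_\Omega e_p$, $\|S\|_q$, $q$, $C_1$, $M$, and not on $x_0$ or $d$.

**Step 3: all radii.** For $0<r\le\delta\rho_0/4$ choose $j\ge0$ with $\delta\rho_{j+1}/4<r\le\delta\rho_j/4$. Then $\theta^j<\frac{4r}{\delta\theta\rho_0}$, and (13) gives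
$$\operatorname*{osc}_{B_r(x_0)}p\le C_{**}\Big(\frac r{\rho_0}\Big)^\alpha,\qquad0<r\le\frac{\delta\rho_0}4,\qquad\rho_0=c_3\min\{1,\operatorname{dist}(x_0,\partial\Omega)\}^2, \tag{14}$$
with $C_{**}$ independent of $x_0$.

**Step 4: compact sets.** Let $K\subset\Omega$ be compact. Then $\rho_0\ge\rho_*>0$ for all $x_0\in K$. For $x,z\in K$ with $0<|x-z|\le\delta\rho_*/4$, (14) with $x_0=x$, $r=|x-z|$, and continuity of $p$ (the point $z$ lies on the boundary of $B_r(x)$) give $|p(x)-p(z)|\le C_{**}\rho_*^{-\alpha}|x-z|^\alpha$. For the remaining pairs $|p(x)-p(z)|\le2\|p\|_\infty\big(\frac4{\delta\rho_*}\big)^\alpha|x-z|^\alpha$. With $M=1+[\mathbf m]_*$ this is Theorem 1. $\blacksquare$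

## 10. Tubes centered on $\partial\Omega$: proof of Theorem 2

At a boundary point we use the same tubes, built from an extension of $\mathbf m$, with the boundary condition in place of the subtracted value $p_*$. The new difficulty is that $p$, extended by $0$, is not yet known to be continuous across $\partial\Omega$.

**Definition (uniform domain).** $U$ is uniform if for some $C$ any $x,y\in U$ are joined by a rectifiable curve in $U$ of length at most $C|x-y|$, each point $z$ of which divides it into two arcs, the shorter of length at most $C\operatorname{dist}(z,\partial U)$. The slit disc $B_1\setminus([0,1)\times\{0\})$ is not uniform: a curve in it from $(\frac12,\varepsilon)$ to $(\frac12,-\varepsilon)$ must cross the negative $x_1$-axis, so it has length at least $1$. Bounded Lipschitz domains are uniform.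

We use two known facts. (J) (P. W. Jones, Indiana Univ. Math. J. 29 (1980)) If $U$ is a uniform domain, every $f\in\mathrm{BMO}(U)$, with seminorm taken over squares in $U$, is the restriction of some $F\in\mathrm{BMO}(\mathbb R^2)$ with $\|F\|_{\mathrm{BMO}(\mathbb R^2)}\le C(U)\|f\|_{\mathrm{BMO}(U)}$. (R) (Reimann–Rychener, LNM 487) The BMO seminorms over all balls in $U$ and over all squares in $U$ are equivalent.

**Step 1: setup.** We extend the data so that Sections 4–7 apply at boundary points. By (J) and (R), $\mathbf m$ has an extension $\tilde{\mathbf m}\in\mathrm{BMO}(\mathbb R^2)^2$ with $[\tilde{\mathbf m}]_*\le C(\Omega)[\mathbf m]_*$, where $C(\Omega)\ge1$, and $\tilde{\mathbf m}\in L^4_{loc}$ by John–Nirenberg. In this section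
$$M=1+C(\Omega)[\mathbf m]_*\ge1+[\tilde{\mathbf m}]_*\ge1+[\mathbf m]_*,\qquad C_1=\|\eta\|_{4/3}\|\tilde{\mathbf m}\|_{L^4(B)},$$
with $B$ a large ball containing the $2$-neighborhood of $\Omega$. All interior results, in particular (14), remain valid with these larger constants, because $M$ was any number $\ge1+[\mathbf m]_*$ and $C_1$ enters only through upper bounds. Extend $p$ and $S$ by $0$ outside $\Omega$. Then $p\in W^{1,2}(\mathbb R^2)$, and $e_p=|\nabla p|^2+(\tilde{\mathbf m}\cdot\nabla p)^2$ vanishes a.e. outside $\Omega$. Lemmas 1 and 3–5 concern the vector field only, apart from Lemma 4(2), which holds for any $W^{1,2}$ function. So they apply to $\tilde{\mathbf m}$ and $x_0\in\partial\Omega$ with $\Omega$ replaced by $\mathbb R^2$ and $d=1$; Lemma 1(4) is needed only at $x_0$, where $B_\rho(x_0)\subset B$. Also $E,W,I,H$ are defined as in Section 8, and (9) holds.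

**Step 2: $p$ vanishes on part of each curve.** This replaces (10) by a bound for $|p|$ itself. As $\Omega$ is bounded and Lipschitz, there is $r_0>0$ such that each $x_0\in\partial\Omega$ is the vertex of an open truncated cone $\Lambda\subset\mathbb R^2\setminus\overline\Omega$ of height $r_0$, all these cones being congruent. Let $\rho\le\rho_1$, where $\rho_1\le\rho_0=c_3$ is so small that $2.1(\rho_1+C_1\rho_1^{1/2})<r_0/2$. By the proof of Lemma 3, $T_\rho(x_0)\subset B_{r_0/2}(x_0)$. The connected set $\Lambda$ meets the neighborhood $D_\lambda$ of its vertex and is not contained in $T_\rho$. So it meets $\partial D_\lambda$, and, being open, it contains a nondegenerate arc of $\partial D_\lambda$.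

Let $P^*$ be a representative of $P=p\circ X\in W^{1,2}(Q_1)$ with the ACL property. For a.e. $\lambda\in(0,1)$, $P^*$ is absolutely continuous on the four sides of $\partial Q_\lambda$ (so continuous on $\partial Q_\lambda$), equals $P$ $\mathcal H^1$-a.e. there, and its tangential derivative is at most $|\nabla P|$ $\mathcal H^1$-a.e. Since $p=0$ outside $\Omega$, $P^*=0$ $\mathcal H^1$-a.e., hence everywhere by continuity, on the arc corresponding to $\Lambda\cap\partial D_\lambda$. With Lemma 4(2),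
$$\sup_{\partial Q_\lambda}|P^*|\le\int_{\partial Q_\lambda}|\nabla P|\,d\mathcal H^1\le\sqrt3\,a\,I(\lambda)\quad\text{for a.e. }\lambda. \tag{15}$$

**Step 3: maximum principle.** This carries (15) into $D_\lambda$, without continuity of $p$. Take such a $\lambda$ with $I(\lambda)<\infty$, and $l>\sup_{\partial Q_\lambda}|P^*|$. Let $g=(P^*-l)_+1_{Q_\lambda}$. On almost every line parallel to an axis that meets $Q_\lambda$, $(P^*-l)_+$ is locally absolutely continuous and vanishes at the two points where the line meets $\partial Q_\lambda$, because $P^*<l$ there; on almost all the other lines $g=0$. So $g$ is absolutely continuous on almost every such line, its partial derivatives are in $L^2$, and $g\in W^{1,2}$ with $\nabla g=1_{Q_\lambda\cap\{P^*>l\}}\nabla P$. Hence $\zeta=(p-l)_+1_{D_\lambda}\in W^{1,2}(\mathbb R^2)$ with $\nabla\zeta=1_{D_\lambda\cap\{p>l\}}\nabla p$. As $l>0$, $\zeta$ vanishes outside $\Omega$, and since $\Omega$ is Lipschitz, $\zeta\in W_0^{1,2}(\Omega)$.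 Also $\mathbf m\cdot\nabla\zeta\in L^2(\Omega)$, so $\zeta$ is admissible, and
$$\int|\nabla\zeta|^2\le\int_{D_\lambda\cap\{p>l\}}e_p=\int S\zeta .$$
From here Steps 2 and 3 of the proof of Lemma 2 apply word for word, with $A_l=D_\lambda\cap\{p>l\}$, for all levels above a fixed $l_0>\sup_{\partial Q_\lambda}|P^*|$; they use only this inequality. Let $l_0\downarrow\sup_{\partial Q_\lambda}|P^*|$ and do the same for $-p$:
$$|p|\le\sqrt3\,a\,I(\lambda)+C_qH\quad\text{a.e. in }D_\lambda,\ \text{for a.e. }\lambda. \tag{16}$$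

**Step 4: energy inequality.** We want (11), but the limit $h\to0$ of Lemma 6 used uniform continuity of $P$; we integrate against arbitrary weights in $\lambda$ instead. Let $\psi\ge0$ be bounded and measurable on $[0,1]$ with support in $[0,1-\varepsilon]$, $\Phi(t,s)=\int_{|(t,s)|_\infty}^1\psi(r)\,dr$, and $\phi=\Phi\circ X^{-1}$, extended by $0$. Then $\phi$ is Lipschitz with compact support, and $|\nabla\Phi|=\psi(|(t,s)|_\infty)$ a.e. The function $\zeta=p\phi\in W^{1,2}(\mathbb R^2)$ vanishes outside $\Omega$, so $\zeta\in W^{1,2}_0(\Omega)$; as in Lemma 6, it is admissible. Since $\phi(x)=\int_0^1\psi(r)1_{D_r}(x)\,dr$ for a.e. $x\in T_\rho$, testing (2) with $\zeta$ gives, with Lemma 4(3), $J\le2a^2N/M$, (15) and (16),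
$$\int_0^1\psi E\,dr=\int\phi e_p\le6aN\int_0^1\psi\int_{\partial Q_r}|P|w^{1/2}e_p(X)^{1/2}d\mathcal H^1dr+\int_0^1\psi\int_{D_r}|S||p|\,dx\,dr$$
$$\le\int_0^1\psi\big[6\sqrt3\,a^2NI^2+H(\sqrt3\,aI+C_qH)\big]dr .$$
Let $Z$ be the set of $r\in(0,1)$ where $E(r)$ exceeds the bracket. With $\psi=1_{Z\cap\{I\le n\}\cap[0,1-1/n]}$ both sides are finite, so $Z\cap\{I\le n\}\cap[0,1-\frac1n]$ is null for each $n$. As $I<\infty$ a.e., $|Z|=0$. Now (9) turns the bracket into $C_3MWE'+C_qH^2$ exactly as in Step 3 of Lemma 6. So (11) holds, and (12) follows by Step 4 of Lemma 6.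

**Step 5: decay of $p$ at the boundary.** Let $\rho_j=\theta^j\rho_1$. Lemma 5 and (12) give, as in Section 9, $E_j\le C\theta^{2\alpha j}$ with $\alpha=\min\{c/M,\sigma\}$. Choosing $\lambda\in(\frac12,1)$ with (16) and $aI(\lambda)\le CE_j^{1/2}$, we obtain $\operatorname{ess\,sup}_{B_{\delta\rho_j/4}(x_0)}|p|\le C\theta^{\alpha j}$, uniformly in $x_0\in\partial\Omega$. (In this and the next step $C$ may depend on the data, not on points.) Let $y\in\Omega$ and let $x_0\in\partial\Omega$ be nearest to $y$. If $|y-x_0|<\delta\rho_1/4$, choose $j\ge0$ with $\delta\rho_{j+1}/4\le|y-x_0|<\delta\rho_j/4$; as $p$ is continuous in $\Omega$, $|p(y)|\le C\theta^{\alpha j}\le C|y-x_0|^\alpha$. Otherwise use that $p$ is bounded. Thus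
$$|p(y)|\le C\operatorname{dist}(y,\partial\Omega)^\alpha,\qquad y\in\Omega. \tag{17}$$

**Step 6: combination with the interior estimate.** The interior estimate (14) degenerates like $d^{-2\alpha}$, so we use it only when $|x-z|$ is small compared with a power of $d$. Let $x,z\in\Omega$, $r=|x-z|<1$ and $d=\min\{1,\operatorname{dist}(x,\partial\Omega)\}$.

If $r\ge d^4$, then $d<1$, so $\operatorname{dist}(x,\partial\Omega)=d\le r^{1/4}$ and $\operatorname{dist}(z,\partial\Omega)\le d+r\le2r^{1/4}$. By (17), $|p(x)-p(z)|\le C(d^\alpha+(d+r)^\alpha)\le Cr^{\alpha/4}$.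

If $0<r<d^4$ and $r\le\delta c_3d^2/4$, then (14) with $x_0=x$ gives $|p(x)-p(z)|\le C(r/d^2)^\alpha\le Cr^{\alpha/2}$, as $d^2>r^{1/2}$.

If $r<d^4$ and $r>\delta c_3d^2/4$, then $d^2>\delta c_3/4$, so $r$ is bounded below and boundedness of $p$ suffices. It also suffices if $r\ge1$.

Thus $p$ is Hölder continuous on $\Omega$ with exponent $\alpha/4$, and $p\in C^{0,\alpha/4}(\overline\Omega)$, where $\alpha=\min\{c/M,\sigma\}$ depends only on $\Omega,[\mathbf m]_*,q$. $\blacksquare$

## 11. Radial fields with prescribed solutions: proof of Theorem 3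

For a radial field, (3) reduces the homogeneous equation for $f(s)\cos\vartheta$ to $(Kf_s)_s=f$. Rather than solve this for a given $K$, we choose $f$ through a function $G$ and read off $K$.

**Step 1: a family of explicit solutions.** Let $s=\ln\frac1{|x|}$, and let $G\in C^\infty([0,\infty))$ satisfy either (A) $G\equiv\sqrt{1+\kappa^2}$, or (B) $G\ge2$, $0\le G'\le\frac12$, $|G''|\le1$ and $G\to\infty$. Put
$$K=\frac{G^2}{1+G'},\qquad k=\sqrt{K-1},\qquad\mathbf m(x)=k(s)\frac x{|x|},\qquad f(s)=\frac1{G(s)}\exp\Big(-\int_0^s\frac{d\tau}{G(\tau)}\Big).$$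
In case (A) $K=1+\kappa^2$; in case (B) $K\ge4/\frac32>1$. Differentiating,
$$f_s=-\frac{1+G'}Gf,\qquad Kf_s=-Gf=-\exp\Big(-\int_0^s\frac{d\tau}G\Big),\qquad(Kf_s)_s=f .$$
By (3), $p_0=f\cos\vartheta$ satisfies $\operatorname{div}[(I+\mathbf m\otimes\mathbf m)\nabla p_0]=0$ in $B_1\setminus\{0\}$. Let $p=\chi(|x|)p_0$ with $\chi$ smooth, $\chi=1$ on $[0,\frac12]$, $\chi=0$ on $[\frac34,1]$, and
$$S=-\operatorname{div}[(I+\mathbf m\otimes\mathbf m)\nabla p]\in C_c^\infty(B_1\setminus\{0\}).$$

**Step 2: $p$ satisfies (D1).** By (3) the energy density of $p_0$ in $ds\,d\vartheta$ is $Kf_s^2\cos^2\vartheta+f^2\sin^2\vartheta$, with $Kf_s^2=(1+G')f^2\le2f^2$. As $G\ge1$,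
$$\int_0^\infty f^2ds\le\int_0^\infty\frac1Ge^{-2\int_0^s1/G}ds\le\frac12 .$$
So $\int_{B_1}(|\nabla p|^2+(\mathbf m\cdot\nabla p)^2)<\infty$. Since $G$ grows at most linearly, $\int_0^\infty\frac{d\tau}G=\infty$, so $f\to0$ and $p$ is continuous with $p(0)=0$. Being smooth off $0$, with gradient in $L^2$, it is in $W^{1,2}$ by the ACL property (the lines through $0$ parallel to the axes are two exceptions); being zero near $\partial B_1$, it is in $W^{1,2}_0(B_1)$. Also $K\le G^2$, so $|\mathbf m|=k\le G\le C(1+s)$, and $\mathbf m\in L^t$ for all $t<\infty$; thus (H3) holds.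

**Step 3: $p$ satisfies (D2).** The singular point must not contribute. Write $A=I+\mathbf m\otimes\mathbf m$. Let $\zeta$ be admissible and bounded, and let $\chi_n(s)$ be $1$ for $s\le n$, $0$ for $s\ge n+1$, linear between. The field $A\nabla p$ is smooth in $B_1\setminus\{0\}$ and vanishes for $|x|\ge\frac34$, and $\chi_n\zeta$ vanishes near $0$, so $\int A\nabla p\cdot\nabla(\chi_n\zeta)=\int S\chi_n\zeta$. For $n\ge\ln2$, where $p=p_0$ on the support of $\nabla\chi_n$, the polarized form of (3) gives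
$$\Big|\int\zeta\,A\nabla p\cdot\nabla\chi_n\,dx\Big|\le2\pi\|\zeta\|_\infty\int_n^{n+1}|Kf_s|\,ds=2\pi\|\zeta\|_\infty\int_n^{n+1}e^{-\int_0^s1/G}ds\to0 .$$
Since $A\nabla p\cdot\nabla\zeta=\nabla p\cdot\nabla\zeta+(\mathbf m\cdot\nabla p)(\mathbf m\cdot\nabla\zeta)\in L^1$, dominated convergence gives (2) for bounded $\zeta$. For general admissible $\zeta$ apply it to the truncations $\max(-j,\min(\zeta,j))$, whose gradients are $1_{\{|\zeta|<j\}}\nabla\zeta$ a.e., and let $j\to\infty$. By the uniqueness in (a), $p$ is the weak solution.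

**Step 4: part (i).** In case (A), $k=\kappa$ and $\mathbf m=\kappa x/|x|$; as $|\mathbf m|\le\kappa$, $[\mathbf m]_*\le2\kappa$. Near $0$, $p=G^{-1}|x|^{1/\sqrt{1+\kappa^2}}\cos\vartheta$, which is not Hölder continuous near $0$ with any larger exponent. As to the order: given $L>0$ take $\kappa=L/2$. Then $[\mathbf m]_*\le L$, while the exponent is at most
$$\Big(1+\frac{L^2}4\Big)^{-1/2}=\frac2{\sqrt{4+L^2}}\le\frac3{1+L},$$
because $9(4+L^2)-4(1+L)^2=5L^2-8L+32>0$. Since $S\in L^\infty$, the term $1-\frac1q$ plays no role here. So the order $1/(1+[\mathbf m]_*)$ cannot be improved.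

**Step 5: part (ii), choice of $G$.** We let $G$ grow so slowly that it is dominated by $\varphi$. Let $\varphi_*(s)=\inf_{\tau\ge s}\varphi(e^{-\tau})$ for $s\ge0$, which is nondecreasing, at least $1$, and tends to $\infty$. Let $h\in C^\infty(\mathbb R)$ be nondecreasing, $0$ on $(-\infty,0]$, $1$ on $[4,\infty)$, with $h'\le\frac12$ and $|h''|\le1$; for instance $h(s)=\int_{-\infty}^s\frac12(1_{[1,3]}*\omega)$ with $\omega$ smooth, supported in $[-1,1]$, $0\le\omega\le2$, $\int\omega=1$, so that $h''(s)=\frac12(\omega(s-1)-\omega(s-3))$, whose two terms have supports with disjoint interiors. Choose $s_1>0$ and $s_{j+1}\ge s_j+4$ with $\varphi_*(s_j)\ge j+1$, and set $G=2+\sum_jh(\cdot-s_j)$. The transition intervals $[s_j,s_j+4]$ have disjoint interiors, so this is case (B). For $s_j\le s<s_{j+1}$, $G(s)\le2+j\le2(j+1)\le2\varphi_*(s)$, and for $s<s_1$, $G=2\le2\varphi_*(s)$. So $G\le2\varphi_*$, and $G(\ln\frac1r)\le2\varphi(r)$ for $0<r\le1$.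

**Step 6: part (ii), mean oscillation of $\mathbf m$.** First, $k\le G$ and $k^2\ge\frac23G^2-1\ge\frac13G^2$ as $G^2\ge3$. From $|K'|\le2G+G^2$ we get $|k'|=|K'|/(2k)\le CG$. Hence $|\nabla\mathbf m(x)|\le C\,G(\ln\frac1{|x|})/|x|$. Let $B=B_r(y)\subset B_1$.

If $|y|\ge2r$, then $|x|\ge r$ on $B$. As $G$ is nondecreasing, the mean oscillation is at most $2r\sup_B|\nabla\mathbf m|\le C\,G(\ln\frac1r)\le C\varphi(r)$.

If $|y|<2r$, then $B\subset B_{3r}(0)\cap B_1$. Since $G$ is nondecreasing with $G'\le\frac12$, $G(\ln\frac1{|x|})\le G(\ln\frac1r)+\ln^+\frac r{|x|}$. The mean oscillation is at most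
$$\frac2{|B|}\int_{B_{3r}(0)\cap B_1}|\mathbf m|\,dx\le18\,G\Big(\ln\frac1r\Big)+\frac2{\pi r^2}\int_{B_r(0)}\ln\frac r{|x|}\,dx=18\,G\Big(\ln\frac1r\Big)+1\le C\varphi(r).$$

**Step 7: part (ii), no Hölder exponent.** Since $G\to\infty$, $\int_0^s\frac{d\tau}G=o(s)$ as $s\to\infty$, and $G\le2+s$. So on the positive $x_1$-axis near $0$, with $s=\ln\frac1{|x|}$,
$$p(x)-p(0)=f(s)\ge\frac1{2+s}\,e^{-o(s)},\qquad\frac{|p(x)-p(0)|}{|x|^\varepsilon}\ge\frac{e^{\varepsilon s-o(s)}}{2+s}\to\infty$$
as $x\to0$ along this axis, for every $\varepsilon>0$. Together with $\mathbf m\in\bigcap_{t<\infty}L^t(B_1)^2$ from Step 2, this is (ii). $\blacksquare$
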